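# Splitting a prior over best-response cones: robust sender-optimal equilibria in transparent cheap talk

## 1. Splittings of the prior over best-response cones

Take a finite state space $\Theta$, a prior $\mu_0\in\Delta(\Theta)$ with full support, a finite action set $A$, and a receiver utility $u_R:A\times\Theta\to\mathbb R$. There is no sender utility yet. Write $u_R(c)=(u_R(c,\theta))_\theta\in\mathbb R^\Theta$, write $x\cdot q$ for the inner product, $\mathbf 1$ for the all-ones vector, $e_\theta$ for unit vectors, and $|q|=\mathbf 1\cdot q$ for $q\in\mathbb R^\Theta_+$. For $S\subseteq\Theta$ let $\mathbb R^S\subseteq\mathbb R^\Theta$ be the vectors that vanish off $S$.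

**Definition (best-response cones).** For $q\in\mathbb R^\Theta_+$ let $W(q)=\max_c u_R(c)\cdot q$. For $q\neq 0$ let $A(q)$ be the set of maximizers. For $c\in A$ let
$$P_c=\{q\in\mathbb R^\Theta_+:\ u_R(c)\cdot q=W(q)\}.$$

So $A(q)=A(q/|q|)$ is the set of receiver-optimal actions at the belief $q/|q|$. The set $P_c$ is a polyhedral convex cone, cut out by $q\ge0$ and $(u_R(c)-u_R(c'))\cdot q\ge 0$ for all $c'$.

**Definition (splitting).** A splitting of $\mu_0$ is a finite family of vectors $q_i\in P_{c_i}$ with $\sum_i q_i=\mu_0$.

A splitting describes one half of a communication game. Let type $\theta$ send message $i$ with probability $q_i(\theta)/\mu_0(\theta)$; these probabilities add to $1$. If $q_i\ne 0$, message $i$ has total probability $|q_i|$, induces the posterior $\pi_i=q_i/|q_i|$, is sent exactly by the types in $\operatorname{supp}q_i$, and makes the actions in $A(q_i)\ni c_i$ optimal for the receiver. If the cones are prescribed, the splittings form a polytope.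

**Running example.** Let $\Theta=\{1,2\}$, $\mu_0=(\tfrac12,\tfrac12)$, $A=\{x,y,z\}$ and
$$u_R(x)=(1,-2),\qquad u_R(y)=(-2,1),\qquad u_R(z)=(0,0).$$
Let $m$ be the probability of state $2$. The expected utilities of $x,y,z$ are $1-3m$, $3m-2$, $0$. So $x$ is optimal iff $m\le\frac13$, $y$ iff $m\ge\frac23$, and $z$ iff $\frac13\le m\le\frac23$. Consider splittings $\mu_0=q_0+q_x$ with $q_0\in P_y$, $q_x\in P_x$. With $q_x=(p,r)$ and $q_0=(\frac12-p,\frac12-r)$ the constraints are
$$0\le r\le \tfrac p2,\qquad p\le\tfrac12,\qquad \tfrac12-r\ge 2(\tfrac12-p),\ \text{ i.e. } r\le 2p-\tfrac12 .$$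
This is a quadrilateral with four vertices $(p,r)$:

- $(\frac12,0)$: posteriors $m=0$ and $m=1$;
- $(\frac14,0)$: posteriors $m=0$ and $m=\frac23$;
- $(\frac13,\frac16)$: posteriors $m=\frac13$ and $m=\frac23$;
- $(\frac12,\frac14)$: posteriors $m=\frac13$ and $m=1$.

These polytopes serve to build an equilibrium that is best for the sender and survives an open set of changes of the sender's utility. The proof picks one extreme point of a suitable polytope of splittings by solving two linear programs in succession. The dual solutions of those programs then say in which direction the sender's utility should be changed. In the running example, once a sender utility is added, exactly one of the four vertices will do.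

## 2. Transparent cheap talk, robust equilibria, and the theorem

Add a sender with utility $u_S:A\to\mathbb R$ that does not depend on the state; this is what "transparent motives" means. The sender observes $\theta$ and sends a costless message from a fixed set $M$, which is rich enough that every finitely supported distribution over posteriors with mean $\mu_0$ can be induced. The receiver updates and chooses a possibly mixed action. Equilibrium means perfect Bayesian equilibrium: each type sends messages that are optimal for it, beliefs follow Bayes' rule on path, and after every message the receiver's response is optimal given the belief held there. Beliefs after unused messages are free. An equilibrium induces a distribution over posteriors with mean $\mu_0$, and a vector in $\mathbb R^\Theta$ of interim payoffs, one for each type.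

In the transparent game all types face the same menu of payoffs, one for each message, so all types have the same interim payoff. Let $v(\mu)=\max\{u_S(a):a\in A(\mu)\}$; allowing mixed actions supported on $A(\mu)$ does not change the maximum. By a result of Lipnowski and Ravid, the highest sender equilibrium payoff is
$$s^*=\bar v(\mu_0),$$
where $\bar v$ is the quasiconcave envelope of $v$, the pointwise smallest quasiconcave function on $\Delta(\Theta)$ that is $\ge v$.

In the running example put $u_S(x)=2$, $u_S(y)=1$, $u_S(z)=0$; call this the running game. Then $v=2$ on $[0,\frac13]$, $v=0$ on $(\frac13,\frac23)$ and $v=1$ on $[\frac23,1]$. The set $\{v\ge 2\}$ is convex and does not contain $m=\frac12$, while $\operatorname{conv}\{v\ge1\}=[0,1]$. Hence $\bar v=2$ on $[0,\frac13]$ and $\bar v=1$ elsewhere, and $s^*=1$.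

A nearby game keeps $\Theta,\mu_0,A,u_R,M$ and replaces $u_S$ by some $\tilde u_S:A\times\Theta\to\mathbb R$, which may depend on the state. We identify $u_S$ with the point $(a,\theta)\mapsto u_S(a)$ of $\mathbb R^{A\times\Theta}$. Sender utilities and interim payoff vectors are compared in the sup norm, and distributions over posteriors in a metric for weak convergence, such as the Prokhorov metric.

**Definition (robust).** An equilibrium of the transparent game is robust if for every $\varepsilon>0$ there is a nonempty open set $U\subseteq\mathbb R^{A\times\Theta}$ of sender utilities, each within $\varepsilon$ of $u_S$, such that every game with sender utility in $U$ has an equilibrium whose posterior distribution and whose state-by-state interim payoffs are within $\varepsilon$ of those of the given equilibrium.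

The set $U$ need not contain $u_S$. For two states it is known that $s^*$ is always attained by some robust equilibrium. The paper of Jan-Henrik Steg, Elshan Garashli, Michael Greinecker and Christoph Kuzmics, "Robust equilibria in cheap-talk games with fairly transparent motives", arXiv:2309.04193 (2023), is the source of the problem: what happens with more than two states? Can the sender's best payoff always be had robustly, or is there a game where it cannot? The answer is that it always can.

**Theorem.** In every transparent cheap-talk game (finite $\Theta$, finite $A$, full-support $\mu_0$) there is an equilibrium $e^*$ with sender payoff $s^*=\bar v(\mu_0)$, using at most $\min(|\Theta|,|A|)$ messages and with posterior distribution $p^*$, such that for every $\varepsilon>0$ there is a nonempty open set $U$ of sender utilities within $\varepsilon$ of $u_S$ for which every game with sender utility in $U$ has an equilibrium where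

- the sender's strategy is the same as in $e^*$, so the posterior distribution is exactly $p^*$;
- all interim payoffs are within $\varepsilon$ of $s^*$;
- each type strictly prefers the messages it uses to the on-path messages it does not use.

In particular $e^*$ is robust, so no counterexample exists.

## 3. Pooling, strict tilting, and the four vertices of the running game

The easiest case is $v(\mu_0)=s^*$. Pick $b\in A(\mu_0)$ with $u_S(b)=s^*$, and let the receiver hold belief $\mu_0$ and play $b$ after every message. This is an equilibrium whatever the sender's utility is, and in a game $\hat u$ its interim payoffs are $\hat u(b,\theta)$, close to $u_S(b)$. So it is robust, and $U$ can even be a ball around $u_S$.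

In general a sensible first try is strict tilting: take a sender-optimal equilibrium and change $u_S$ slightly so that each type strictly prefers the message it sends. Strict preferences survive small changes. This works only if no type uses two messages, and in the running game some type must. Indeed, in an equilibrium with payoff $s^*=1$ almost every on-path message yields exactly $1$. A posterior $m<\frac13$ forces $x$, with payoff $2$. A posterior in $(\frac13,\frac23)$ forces $z$, with payoff $0$. So $m=\frac13$ with response $\frac12x+\frac12z$, or $m\ge\frac23$ with response $y$. The mean is $\frac12$, so both kinds of message occur, and type $2$ is in the support of both. Type $2$ has to stay indifferent in every nearby game, and only the receiver's mixing can keep it so.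

Look at the four vertices of Section 1 in this light.

Vertices $(\frac12,0)$ and $(\frac14,0)$. The posterior $m=0$ makes $x$ the only optimal action, so its message pays $2>s^*$. There is no lower action to mix in, and these splittings support no equilibrium with payoff $s^*$.

Vertex $(\frac12,\frac14)$. State $1$ sends message $x$; state $2$ sends message $x$ or message $0$, each with probability $\frac12$. The receiver answers $\frac12x+\frac12z$ after $x$ (posterior $\frac13$) and $y$ after $0$ (posterior $1$). In a game $\hat u$ near $u_S$, type $2$ is indifferent iff the weight on $x$ is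
$$\xi=\frac{\hat u(y,2)-\hat u(z,2)}{\hat u(x,2)-\hat u(z,2)}\approx\tfrac12 .$$
Type $1$ must weakly prefer message $x$: $\xi\hat u(x,1)+(1-\xi)\hat u(z,1)\ge\hat u(y,1)$. Lower the value of $y$ to type $1$ to $1-\delta$ and leave everything else as in $u_S$: the inequality is now strict ($1>1-\delta$), so it holds on a ball around this utility. This equilibrium is robust.

Vertex $(\frac13,\frac16)$. The posteriors are $\frac13,\frac23$, each with probability $\frac12$, with responses $\frac12x+\frac12z$ and $y$. This is an equilibrium with payoff $s^*$, but it is not robust. To see this, fix a small $\varepsilon<\frac18$ and suppose $U$ is as in the definition. The distributions that give positive mass both to $\{|m-\frac13|<\frac1{12}\}$ and to $\{|m-\frac23|<\frac1{12}\}$ form a weakly open set (the mass of an open set is lower semicontinuous). So if $\varepsilon$ is small, in every game $\hat u\in U$ the equilibrium in question has messages with posterior in each of these intervals. These posteriors are interior, so outside a null set both types find these messages optimal and get their interim payoffs, which are within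 $\varepsilon$ of $1$. In the first interval only $x$ and $z$ can be optimal, so the response is $\xi x+(1-\xi)z$ with $|2\xi-1|\le2\varepsilon$, hence $\xi>0$. In the second it is $\zeta y+(1-\zeta)z$ with $|\zeta-1|\le2\varepsilon$, hence $\zeta>0$. Both types are indifferent between the two messages, so
$$\xi\,(\hat u(x,\theta)-\hat u(z,\theta))=\zeta\,(\hat u(y,\theta)-\hat u(z,\theta)),\qquad\theta=1,2 .$$
So the vectors $\hat u(x)-\hat u(z)$ and $\hat u(y)-\hat u(z)$ in $\mathbb R^2$ are proportional, and their determinant vanishes for every $\hat u\in U$. That determinant is a polynomial in $\hat u$ containing the monomial $\hat u(x,1)\hat u(y,2)$, so it is not zero, and it cannot vanish on a nonempty open set. Contradiction.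

So neither "any sender-optimal equilibrium" nor "any extreme point of the polytope of splittings" is enough. We need a splitting with three properties: messages that would pay too much sit at beliefs where a worse action is also optimal; types can be kept from messages they do not use; and the indifferences that remain can be restored by the receiver's mixing for every $\hat u$ in an open set. We make the last demand precise first.

## 4. A rank condition under which a splitting survives

For a sender utility $\hat u$ write $\hat u(c)=(\hat u(c,\theta))_\theta\in\mathbb R^\Theta$ and $\hat u(\alpha,\theta)=\sum_c\alpha(c)\hat u(c,\theta)$.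

**Lemma 1 (stability).** Let $\mu_0=\sum_{i\in I}q_i$ with $I$ finite, $0\in I$, and $0\ne q_i\in\mathbb R^\Theta_+$. Put $S_i=\operatorname{supp}q_i$ and $\pi_i=q_i/|q_i|$. Let $\emptyset\ne B_i\subseteq A(q_i)$, let $\alpha_i$ be a mixed action with support exactly $B_i$, and let $\tilde u\in\mathbb R^{A\times\Theta}$ and $s\in\mathbb R$ be such that
$$\tilde u(\alpha_i,\theta)=s\ \text{ for }\theta\in S_i,\qquad \tilde u(\alpha_i,\theta)<s\ \text{ for }\theta\notin S_i .\tag{1}$$
Suppose also that
$$\Big(y_i\in\mathbb R^{S_i}\ (i\in I),\ \ \sum_{i}y_i=0,\ \ y_i\cdot(\tilde u(c)-s\mathbf 1)=0\ (i\in I,\ c\in B_i)\Big)\ \Longrightarrow\ y=0 .\tag{2}$$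
Then for every $\rho>0$ there is an open ball $U$ around $\tilde u$ of radius $<\rho$ such that every game with sender utility in $U$ has an equilibrium in which type $\theta$ sends message $i$ with probability $q_i(\theta)/\mu_0(\theta)$, all interim payoffs are within $\rho$ of $s$, and each type strictly prefers the messages it uses to the on-path messages it does not use.

**Proof.** The plan is to write "every type is indifferent among its messages" as a linear system in the receiver's mixing weights and to show that the system stays solvable. For a sender utility $\hat u$ take unknowns $(\alpha_i(c))_{i\in I,\,c\in B_i}$ and $C\in\mathbb R^\Theta$, and the equations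
$$\sum_{c\in B_i}\alpha_i(c)=1\ (i\in I),\qquad \sum_{c\in B_i}\alpha_i(c)\,\hat u(c,\theta)-C_\theta=0\ (i\in I,\ \theta\in S_i).\tag{3}$$
Write (3) as $\Lambda(\hat u)X=\beta$. By (1), at $\hat u=\tilde u$ it is solved by $\bar X=((\alpha_i),C=s\mathbf 1)$.

The matrix $\Lambda(\tilde u)$ has full row rank. A left null vector consists of numbers $z_i$ for the first family of equations and vectors $y_i\in\mathbb R^{S_i}$ for the second. The column of the unknown $\alpha_i(c)$ gives $z_i+y_i\cdot\tilde u(c)=0$ for $c\in B_i$. The column of $C_\theta$ gives $\sum_iy_i(\theta)=0$. Average the first relation over $c$ with weights $\alpha_i(c)$: since $\tilde u(\alpha_i,\theta)=s$ on $S_i$ and $y_i$ vanishes off $S_i$, we get $z_i=-s\,\mathbf 1\cdot y_i$. Insert this again: $y_i\cdot(\tilde u(c)-s\mathbf 1)=0$ for all $c\in B_i$. By (2), $y=0$, and then $z=0$.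

Hence $\Lambda(\tilde u)\Lambda(\tilde u)^{\top}$ is invertible, and so is $\Lambda(\hat u)\Lambda(\tilde u)^{\top}$ for $\hat u$ near $\tilde u$. For such $\hat u$ put
$$X(\hat u)=\bar X+\Lambda(\tilde u)^{\top}\big[\Lambda(\hat u)\Lambda(\tilde u)^{\top}\big]^{-1}\big(\beta-\Lambda(\hat u)\bar X\big).$$
Applying $\Lambda(\hat u)$ shows $\Lambda(\hat u)X(\hat u)=\beta$. Also $X$ is continuous in $\hat u$ and $X(\tilde u)=\bar X$. Write $X(\hat u)=((\hat\alpha_i),\hat C)$. At $\tilde u$ the weights $\alpha_i(c)$, $c\in B_i$, are positive, and $\tilde u(\alpha_i,\theta)<s$ for $\theta\notin S_i$. By continuity there is an open ball $U$ around $\tilde u$ of radius $<\rho$ on which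
$$\hat\alpha_i(c)>0\ (c\in B_i),\qquad \|\hat C-s\mathbf 1\|<\rho,\qquad \hat u(\hat\alpha_i,\theta)<\hat C_\theta\ (i\in I,\ \theta\notin S_i).$$

Let $\hat u\in U$. The sender plays as stated. After message $i$ the receiver holds belief $\pi_i$, as Bayes' rule requires, and plays $\hat\alpha_i$. This is a mixed action supported on $B_i\subseteq A(\pi_i)$, so it is optimal. Unused messages are treated like message $0$, with the same belief and the same response. Type $\theta$ gets $\hat C_\theta$ from each message $i$ with $\theta\in S_i$ (these are the ones it uses), strictly less from the other on-path messages, and $\hat u(\hat\alpha_0,\theta)\le\hat C_\theta$ from unused ones. So this is an equilibrium with the stated properties. $\square$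

Test (2) on the running game. At the vertex $(\frac12,\frac14)$ we have $S_x=\{1,2\}$, $S_0=\{2\}$, so $y_0=(0,k)$ and $y_x=(0,-k)$. The condition for $c=x$ reads $k(\tilde u(x,2)-s)=0$, and $\tilde u(x,2)\neq s$ because $\tilde u(x,2)\approx 2$, $s\approx1$. So $y=0$. At $(\frac13,\frac16)$ both supports are $\Theta$. By (1), $\tilde u(x)-s\mathbf 1$ and $\tilde u(z)-s\mathbf 1$ are proportional; with response $y$ after message $0$, $\tilde u(y)=s\mathbf 1$, and with a mixture of $y$ and $z$, $\tilde u(y)-s\mathbf 1$ is proportional to $\tilde u(z)-s\mathbf 1$. So there is at most one linear condition on $y_x=-y_0\in\mathbb R^2$, and (2) fails.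

The remaining job is to find a splitting, and a $\tilde u$ near $u_S$, for which (1) and (2) hold. Since $u_S-s^*$ is constant in the state, (2) cannot be expected at $u_S$. For instance, suppose two supports $S_i,S_j$ share two states $\theta\ne\theta'$, and $\tilde u(c)-s\mathbf 1$ is a multiple of $\mathbf 1$ for every $c$. Then $y_i=e_\theta-e_{\theta'}=-y_j$ (all other components $0$) violates (2). The direction in which $\tilde u$ leaves $u_S$ has to carry the rank.

## 5. Local best responses and prices

We use two facts, plus Farkas' lemma in this form: if $f\cdot y\le0$ for every $y$ with $g_k\cdot y\le0$ for all $k$ (finitely many), then $f$ is a nonnegative combination of the $g_k$.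

**Lemma 2 (local best responses).** If $q\in\mathbb R_+^\Theta\setminus\{0\}$ and $q+hy\ge0$ for small $h>0$, then for small $h>0$ the set $A(q+hy)$ consists of the maximizers of $c\mapsto u_R(c)\cdot y$ over $c\in A(q)$.

**Proof.** If $c\notin A(q)$, then $u_R(c)\cdot q<W(q)$, so by continuity $c$ is not optimal at $q+hy$ for small $h$. If $c\in A(q)$, then $u_R(c)\cdot(q+hy)=W(q)+h\,u_R(c)\cdot y$. $\square$

For example, at $q=(2,1)$ in the running example $A(q)=\{x,z\}$. Moving in direction $y=(1,0)$ we have $u_R(x)\cdot y=1>0=u_R(z)\cdot y$, so only $x$ remains optimal.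

**Lemma 3 (prices).** Let $C_i\subseteq\mathbb R^\Theta_+$ ($i$ in a finite set) be polyhedral cones and $w_i\in\mathbb R^\Theta$. If the program $\max\{\sum_iw_i\cdot q_i:\ q_i\in C_i,\ \sum_iq_i=\mu_0\}$ is feasible, there is $\ell\in\mathbb R^\Theta$ with $\ell\cdot q\ge w_i\cdot q$ on $C_i$ for all $i$, and with $\ell\cdot\mu_0$ equal to the maximum. Moreover $\ell\cdot q_i=w_i\cdot q_i$ for every $i$ at every optimal solution.

**Proof.** The feasible set is compact since $q_i\ge0$ and $\sum_iq_i=\mu_0$, so the maximum exists. Write $C_i=\{q:F_iq\ge0\}$. By strong linear programming duality there are $\ell$ and $p_i\ge0$ with $\ell-w_i=F_i^\top p_i$ for all $i$ and $\ell\cdot\mu_0$ equal to the maximum. Hence $(\ell-w_i)\cdot q=p_i\cdot F_iq\ge0$ on $C_i$. At an optimum, $\sum_i(\ell-w_i)\cdot q_i=\ell\cdot\mu_0-\sum_iw_i\cdot q_i=0$ and all terms are $\ge0$, so each is $0$. $\square$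

Read $\ell(\theta)$ as the price of a unit of mass in state $\theta$. No bundle of mass in $C_i$ is worth more than its price, and bundles used at an optimum are worth exactly their price.

## 6. The threshold action $b_0$

**Step 1: an explicit formula for $\bar v$.** This step turns $s^*$ into a statement about cones. Let
$$g_0(\mu)=\max\{t\in u_S(A):\ \mu\in\operatorname{conv}\{v\ge t\}\}.$$
The maximum exists because $\{v\ge\min u_S\}=\Delta(\Theta)$. The sets $\operatorname{conv}\{v\ge t\}$ shrink as $t$ grows, so $\{g_0\ge t\}=\operatorname{conv}\{v\ge t\}$ for $t\in u_S(A)$, which is convex. Since $g_0$ takes values in the finite set $u_S(A)$, every other upper level set is one of these, or empty, and $g_0$ is quasiconcave. Since $v$ takes values in $u_S(A)$, $g_0\ge v$. If $g\ge v$ is quasiconcave, then $\{g\ge t\}$ is convex and contains $\{v\ge t\}$, so it contains $\operatorname{conv}\{v\ge t\}=\{g_0\ge t\}$ for each $t\in u_S(A)$; thus $g\ge g_0$. So $\bar v=g_0$.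

**Step 2: choosing $b_0$.** We single out one action that pays exactly $s^*$, with ties in $u_S$ broken, so that every other action is strictly above or strictly below it. Fix a strict total order $\succ$ on $A$ with $u_S(a)>u_S(b)\Rightarrow a\succ b$. Let $b_0$ be the $\succ$-largest $c$ with
$$\mu_0\in\operatorname{conv}\bigcup_{c'\succeq c}(P_{c'}\cap\Delta(\Theta)).\tag{4}$$
It exists, since the $\succ$-smallest $c$ qualifies. We claim $u_S(b_0)=s^*$. First, $c\succeq b_0$ implies $u_S(c)\ge u_S(b_0)$, so $\{v\ge u_S(b_0)\}\supseteq\bigcup_{c\succeq b_0}(P_c\cap\Delta(\Theta))$, and Step 1 gives $s^*\ge u_S(b_0)$. Conversely let $c_{\min}$ be the $\succ$-smallest $c$ with $u_S(c)\ge s^*$. Then $u_S(c)\ge s^*$ iff $c\succeq c_{\min}$, so $\{v\ge s^*\}=\bigcup_{c\succeq c_{\min}}(P_c\cap\Delta(\Theta))$. By Step 1 its convex hull contains $\mu_0$. So $c_{\min}$ satisfies (4), $b_0\succeq c_{\min}$, and $u_S(b_0)\ge s^*$.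

**Step 3: the polytope $\mathcal D$.** We collect the candidate splittings and note that $b_0$ is indispensable in each of them. Let
$$G=\{c\succ b_0\},\qquad L=\{c\prec b_0\},$$
and let $\mathcal D$ be the set of all $(q_0,(q_b)_{b\in G})$ with $q_0\in P_{b_0}$, $q_b\in P_b$ and $q_0+\sum_{b\in G}q_b=\mu_0$. It is a polytope. It is nonempty: by (4), $\mu_0$ is a convex combination of points in the $P_c$, $c\succeq b_0$, and we can group the terms that lie in the same convex cone. In every element $q_0\ne0$. Otherwise $G\neq\emptyset$, since $\mu_0\ne0$, and $\mu_0\in\operatorname{conv}\bigcup_{c\succ b_0}(P_c\cap\Delta(\Theta))$, so the immediate $\succ$-successor of $b_0$ would satisfy (4). Since $\sum_b|q_b|=1-|q_0|$, compactness gives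
$$t:=\max_{\mathcal D}\sum_{b\in G}|q_b|<1 .\tag{5}$$

In the running game the order is $x\succ y\succ z$, $b_0=y$, $G=\{x\}$, $L=\{z\}$. The polytope $\mathcal D$ is the quadrilateral of Section 1, and $t=\frac34$, attained at $(\frac12,\frac14)$.

## 7. A bonus for mass above the threshold

Actions in $G$ pay at least $s^*$. To bring a message with an action $b\in G$ down to $s^*$, the receiver needs an action in $L$ that is also optimal at its posterior. The first program forces this.

**Step 4: the first program and its price.** We pay a large bonus $N$ for each unit of mass placed on actions in $G$. Let $\bar R=\max|u_R|$, fix $N>0$ with $N>2\bar R/(1-t)$, and maximize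
$$u_R(b_0)\cdot q_0+\sum_{b\in G}(u_R(b)+N\mathbf 1)\cdot q_b\quad\text{over }\mathcal D.\tag{LP1}$$
Let $\ell$ be the price vector of Lemma 3 and $\ell_+=\ell-N\mathbf 1$. Since $u_R(b)\cdot q=W(q)$ on $P_b$, Lemma 3 says
$$\ell_+\cdot q\ \ge\ W(q)\qquad\text{for }q\in P_b,\ b\in G.\tag{6}$$
For $b\in G$ let
$$Z_b=\{q\in P_b:\ \ell_+\cdot q=u_R(b)\cdot q\},$$
a polyhedral cone. By the last part of Lemma 3, an optimum of (LP1) has $q_b\in Z_b$ for all $b\in G$.

**Step 5: pieces in $Z_b$ touch actions outside $G$.** This is what the bonus buys. We claim:
$$\text{if } b\in G \text{ and } 0\ne q\in Z_b,\text{ then } A(q)\not\subseteq G.\tag{7}$$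
Suppose $A(q)\subseteq G$. For each $\theta$ and small $h>0$, Lemma 2 gives $A(q+he_\theta)\subseteq A(q)\subseteq G$, so $q+he_\theta\in P_c$ for some $c\in G$, and by (6)
$$\ell_+\cdot(q+he_\theta)\ge W(q+he_\theta)\ge u_R(b)\cdot(q+he_\theta).$$
Since $\ell_+\cdot q=u_R(b)\cdot q$, this yields $\ell_+(\theta)\ge u_R(b,\theta)\ge-\bar R$. It holds for every $\theta$, so $\ell\cdot\mu_0\ge N-\bar R$: every unit of prior mass is priced at nearly the full bonus. But $\ell\cdot\mu_0$ is the value of (LP1), which by (5) is at most $\bar R+Nt$. So $N(1-t)\le2\bar R$, against the choice of $N$.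

In the running game $\bar R=2$ and $t=\frac34$, so $N>16$. In coordinates the objective of (LP1) is $-\frac12+3p-3r+N(p+r)$, maximized at $(\frac12,\frac14)$. Equality at this optimum, where $q_0=(0,\frac14)$ and $q_x=(\frac12,\frac14)$, gives $\ell(2)=1$ and $2\ell(1)+\ell(2)=3N$. Thus $\ell_+=(\frac{N-1}2,\,1-N)$ and
$$u_R(x)-\ell_+=(N-3)\,(-\tfrac12,1).$$
So $Z_x$ is the ray through $(2,1)$, i.e. $m=\frac13$, where $z$ is optimal too. The vertices $(\frac12,0)$ and $(\frac14,0)$ are gone.

## 8. A second program without the bonus

We could try to keep an optimum of (LP1). But suppose a piece $q_b$ of it also has $b_0$ as an optimal action. We would like to merge it into $q_0$, so that it does not count as a separate message, and (LP1) charges $N|q_b|$ for the merger. So we keep from (LP1) only the cones $Z_b$ and optimize again.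

**Step 6: choosing $q^*$.** This step fixes the splitting used in the theorem. Let
$$\mathcal D'=\{(q_0,(q_b))\in\mathcal D:\ q_b\in Z_b\ \text{ for all }b\in G\},$$
a nonempty polytope by Step 4. Maximize
$$u_R(b_0)\cdot q_0+\sum_{b\in G}u_R(b)\cdot q_b\quad\text{over }\mathcal D'.\tag{LP2}$$
The maximizers form a face of $\mathcal D'$. Among them minimize $\sum_b|q_b|$, which selects a face of that face. Let $q^*$ be an extreme point of the resulting face; it is an extreme point of $\mathcal D'$. By Lemma 3, applied to the cones $P_{b_0}$ and $Z_b$, there is $\ell'$ with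
$$\ell'\cdot q\ge u_R(b_0)\cdot q\ \text{ on }P_{b_0},\qquad \ell'\cdot q\ge u_R(b)\cdot q=\ell_+\cdot q\ \text{ on }Z_b,\tag{8}$$
with equality at $q_0^*$ and at $q_b^*$ respectively.

Let $B=\{b\in G:q_b^*\ne0\}$ and $I=\{0\}\cup B$, where the index $0$ stands for $b_0$. For $i\in I$ put
$$\pi_i=q_i^*/|q_i^*|,\qquad S_i=\operatorname{supp}\pi_i,\qquad A_i=A(\pi_i).$$
Since $\mu_0$ has full support, $\bigcup_iS_i=\Theta$.

**Step 7: the number of messages.** Extremality bounds $|I|$. If $\sum_{i\in I}\kappa_iq_i^*=0$, then replacing each $q_i^*$ by $(1\pm h\kappa_i)q_i^*$ gives two elements of $\mathcal D'$ for small $h>0$, with midpoint $q^*$. By extremality they coincide, so $\kappa=0$. Thus the $q_i^*$, $i\in I$, are linearly independent. So $|I|\le|\Theta|$ and the $\pi_i$ are distinct. As $I$ is indexed by distinct actions, $|I|\le\min(|\Theta|,|A|)$.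

**Step 8: the pieces in $B$ have an action to mix down with.** We claim: for $b\in B$,
$$b_0\notin A_b,\qquad L_b:=A_b\cap L\ne\emptyset,\qquad A_b=G_b\cup L_b\ \text{ with }\ G_b:=A_b\cap G\ni b.\tag{9}$$
If $b_0\in A_b$, replace $q_0^*$ by $q_0^*+q_b^*\in P_{b_0}$ and $q_b^*$ by $0\in Z_b$. The value of (LP2) does not change, because $u_R(b_0)\cdot q_b^*=W(q_b^*)=u_R(b)\cdot q_b^*$, but $\sum_b|q_b|$ falls. This contradicts the choice of $q^*$. So $b_0\notin A_b$. By (7), $A_b\not\subseteq G$, and so $L_b\ne\emptyset$.

In the running game $\mathcal D'$ is the segment from $(\frac13,\frac16)$ to $(\frac12,\frac14)$. There $q_x$ earns $0$ and $q_0$ earns $-2(\frac12-p)+(\frac12-r)=-\frac12+2p-r=-\frac12+\frac32p$, so (LP2) selects $(\frac12,\frac14)$, the robust vertex. The equalities in (8) give $\ell'(2)=1$, $2\ell'(1)+\ell'(2)=0$, so $\ell'=(-\frac12,1)$. Here $A_x=\{x,z\}$, $L_x=\{z\}$, $A_0=\{y\}$.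

## 9. Which small moves of a piece stay admissible

Put $f_c=u_R(c)-\ell_+$ and $f_c'=u_R(c)-\ell'$. For $b\in B$ and $c\in A_b$ we have $u_R(c)\cdot q_b^*=u_R(b)\cdot q_b^*=\ell_+\cdot q_b^*$. For $c\in A_0$ we have $u_R(c)\cdot q_0^*=u_R(b_0)\cdot q_0^*=\ell'\cdot q_0^*$. So
$$f_c\cdot q_b^*=0\ (b\in B,\ c\in A_b),\qquad f_c'\cdot q_0^*=0\ (c\in A_0).\tag{10}$$

**Step 9: low actions control high ones.** This is where the price inequality (6) becomes a statement about the actions at one posterior. We claim: if $b\in B$ and $y\in\mathbb R^\Theta$ satisfies $y_\theta\ge0$ for $\theta\notin S_b$ and $f_a\cdot y\le0$ for all $a\in L_b$, then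
$$f_c\cdot y\le0\quad\text{for all }c\in G_b.\tag{11}$$
Suppose not. For small $h>0$ the vector $q=q_b^*+hy$ is $\ge0$ and nonzero. By Lemma 2, $A(q)$ consists of the maximizers over $c'\in A_b=G_b\cup L_b$ of $u_R(c')\cdot y$, equivalently of $f_{c'}\cdot y$, since the two differ by the constant $\ell_+\cdot y$. The maximum is $>0$, so it is attained only in $G_b$. Let $c'$ be a maximizer. Then $q\in P_{c'}$ with $c'\in G$, and by (10) $W(q)-\ell_+\cdot q=f_{c'}\cdot q=h\,f_{c'}\cdot y>0$. This contradicts (6).

**Step 10: two consequences of (11).** The first says which two-sided moves of $q_b^*$ stay in $Z_b$. It will feed the extremality of $q^*$.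
$$\text{If }b\in B,\ y\in\mathbb R^{S_b},\ f_a\cdot y=0\ \forall a\in L_b,\ \text{ then } q_b^*\pm hy\in Z_b\text{ for small }h>0.\tag{12}$$
Apply (11) to $y$ and to $-y$: $f_c\cdot y=0$ for all $c\in A_b$. Since $y$ lives on $S_b$, $q_b^*\pm hy\ge0$, and by Lemma 2 $A(q_b^*\pm hy)=A_b\ni b$. Also $f_b\cdot(q_b^*\pm hy)=0$. So $q_b^*\pm hy\in Z_b$.

The second will produce the indifferences of the types. The case $c=b$ of (11) says that $f_b\cdot y\le0$ whenever $f_a\cdot y\le0$ for $a\in L_b$ and $-e_\theta\cdot y\le0$ for $\theta\notin S_b$. By Farkas' lemma there are $\lambda_b(a)\ge0$ and $\nu_b(\theta)\ge0$ with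
$$f_b=\sum_{a\in L_b}\lambda_b(a)f_a-\sum_{\theta\notin S_b}\nu_b(\theta)e_\theta.\tag{13}$$

In the running game $f_z=-\ell_+=(N-1)(-\frac12,1)$ and $f_x=(N-3)(-\frac12,1)$, so $\lambda_x(z)=\frac{N-3}{N-1}$, and there is no $\nu$ because $S_x=\Theta$.

**Step 11: moves of $q_0^*$.** This is the counterpart of (12) for message $0$, now with the price $\ell'$. Let $D_0=A_0\setminus\{b_0\}$. We claim:
$$\text{if }y\in\mathbb R^{S_0},\ f'_c\cdot y=0\ \forall c\in D_0,\ \text{ then } q_0^*\pm hy\in P_{b_0}\text{ for small }h>0.\tag{14}$$
Suppose $f'_{b_0}\cdot y\ne0$, and choose the sign of $y$ so that it is $>0$. By Lemma 2 (again $f'_c\cdot y$ and $u_R(c)\cdot y$ differ by a constant in $c$), $A(q_0^*+hy)=\{b_0\}$ for small $h>0$. By (10), $f'_{b_0}\cdot(q_0^*+hy)=h\,f'_{b_0}\cdot y>0$, contradicting the first inequality in (8). So $f'_c\cdot y=0$ for all $c\in A_0$, and Lemma 2 gives $A(q_0^*\pm hy)=A_0\ni b_0$.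

## 10. Extremality as a regularity condition

We now look for vectors $\psi(c)\in\mathbb R^\Theta$, one for each $c\ne b_0$, to perturb the sender's payoff by $\tilde u(c)-s\mathbf 1=(u(c)-s)(\mathbf 1+\epsilon_1\psi(c))$. The same action can occur at several messages: $D_0$ may contain elements of $B$ and of the sets $L_b$. So one vector $\psi(c)$ has to serve all of them, and condition (2) concerns all messages together.

**Definition (regularity).** Let $\psi=(\psi(c))_{c\ne b_0}$ be a family in $\mathbb R^\Theta$. We say that $\mathrm{Reg}(\psi)$ holds if
$$\left.\begin{array}{l}y_i\in\mathbb R^{S_i}\ (i\in I),\quad\sum_{i\in I}y_i=0,\\ y_b\cdot\psi(a)=0\ (b\in B,\ a\in L_b),\quad y_0\cdot\psi(c)=0\ (c\in D_0)\end{array}\right\}\Longrightarrow y=0.\tag{15}$$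

This says that the linear map $y\mapsto\big(\sum_iy_i,(y_b\cdot\psi(a)),(y_0\cdot\psi(c))\big)$ is injective. The map depends continuously on $\psi$, so $\mathrm{Reg}$ is an open condition. Each condition in (15) involves a single vector $\psi(c)$, so $\mathrm{Reg}$ is unaffected when individual $\psi(c)$ are multiplied by nonzero scalars. In the running game $y_0=(0,k)=-y_x$ and $D_0=\emptyset$, so $\mathrm{Reg}(\psi)$ says exactly $\psi(z,2)\ne0$.

Let $A_+=B\cup\bigcup_{b\in B}L_b$, and for $c\ne b_0$ set
$$\psi^0(c)=f_c\ \text{ if }c\in A_+,\qquad \psi^0(c)=f'_c\ \text{ otherwise}.$$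

**Step 12: $\mathrm{Reg}(\psi^0)$ holds.** Here the two prices and the extreme point come together. Let $y$ satisfy the premises of (15) for $\psi^0$. For $b\in B$ we have $y_b\cdot f_a=0$ for $a\in L_b$, so $q_b^*\pm hy_b\in Z_b$ by (12). By (8), $\ell'-\ell_+\ge0$ on $Z_b$ with equality at $q_b^*$. So $\pm h(\ell'-\ell_+)\cdot y_b\ge0$, and $(\ell'-\ell_+)\cdot y_b=0$. Therefore
$$(\ell'-\ell_+)\cdot y_0=-\sum_{b\in B}(\ell'-\ell_+)\cdot y_b=0 .$$
Since $f_c-f'_c=\ell'-\ell_+$, we have $f_c\cdot y_0=f'_c\cdot y_0$ for every $c$. So the premise $y_0\cdot\psi^0(c)=0$ means $f'_c\cdot y_0=0$ for all $c\in D_0$, whichever of $f_c,f'_c$ equals $\psi^0(c)$. By (14), $q_0^*\pm hy_0\in P_{b_0}$. As $\sum_iy_i=0$, the families $q^*\pm hy$ (with zero components for $b\in G\setminus B$) lie in $\mathcal D'$ for small $h>0$. Their midpoint is the extreme point $q^*$, so $y=0$.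

**Step 13: making the combinations convex and the inequalities strict.** The mixing weights below will require $\psi(b)$ to equal a convex combination of the $\psi(a)$, $a\in L_b$, on $S_b$, with all weights positive, and to be strictly smaller off $S_b$. Relation (13) gives only a conic combination and a weak inequality. We repair both using the openness and scale invariance of $\mathrm{Reg}$. For $\tau>0$ let $\psi^\tau(c)=\psi^0(c)$ for $c\notin B$. For $b\in B$ put
$$\lambda_b^\tau(a)=\lambda_b(a)+\tau,\qquad x_b^\tau=\sum_{a\in L_b}\lambda_b^\tau(a)>0,\qquad \eta_b(a)=\lambda_b^\tau(a)/x_b^\tau>0,$$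
$$\psi^\tau(b)=\sum_{a\in L_b}\eta_b(a)f_a-\frac1{x_b^\tau}\sum_{\theta\notin S_b}(\nu_b(\theta)+\tau)e_\theta.$$
Here $x_b^\tau>0$ because $L_b\ne\emptyset$. By (13), $x_b^\tau\psi^\tau(b)\to f_b=\psi^0(b)$ as $\tau\to0$. So the family with $\psi^\tau(b)$ replaced by $x_b^\tau\psi^\tau(b)$ for $b\in B$ converges to $\psi^0$, and by Step 12 and openness it is regular for small $\tau$. By scale invariance $\mathrm{Reg}(\psi^\tau)$ holds for small $\tau$. Fix such a $\tau$ and write $\psi=\psi^\tau$. Since $B\subseteq G$ and $L_b\subseteq L$ are disjoint, $\psi(a)=f_a$ for $a\in L_b$. Hence $\sum_a\eta_b(a)=1$ and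
$$\psi(b,\theta)-\sum_{a\in L_b}\eta_b(a)\psi(a,\theta)\ \begin{cases}=0&\theta\in S_b,\\<0&\theta\notin S_b.\end{cases}\tag{16}$$

A three-state example shows what the added $\tau$ off $S_b$ does. Let $\Theta=\{1,2,3\}$, $\mu_0=(\frac12,\frac14,\frac14)$, $u_R(x)=(1,-2,-2)$, $u_R(y)=(-2,1,1)$, $u_R(z)=0$, and $u_S=2,1,0$ on $x,y,z$. Optimality depends only on $m=\mu(\{2,3\})$, as in the running example, so again $b_0=y$, $G=\{x\}$, $L=\{z\}$, $t=\frac34$. With $p=q_x(1)$ and $r=q_x(2)+q_x(3)$, the objective of (LP1) is the same function of $(p,r)$ as before. Its optima are all $q_x=(\frac12,r_2,r_3)$ with $r_2,r_3\ge0$, $r_2+r_3=\frac14$. Equality of the price at all of these gives $\ell(2)=\ell(3)=1$ and $\ell(1)=\frac{3N-1}2$. So $f_x=(N-3)(-\frac12,1,1)$ and $f_z=(N-1)(-\frac12,1,1)$. On $Z_x$ we have $r=p/2$, and (LP2) has the same optima with $|q_x|=\frac34$ throughout. One of the extreme points is $q_x^*=(\frac12,\frac14,0)$, $q_0^*=(0,0,\frac14)$. Then $S_x=\{1,2\}$, $\nu_x(3)=0$, and without the extra $\tau$ the difference in (16) would be $0$ at $\theta=3$ too. With it the difference is $-\tau/x_x^\tau<0$, so that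 type $3$ strictly loses from sending message $x$.

**Step 14: adding a large constant.** The perturbation uses $\mathbf 1+\epsilon_1\psi$ rather than $\psi$. We claim that
$$\mathrm{Reg}(\mathbf 1+\epsilon\psi)\ \text{ holds for all sufficiently small }\epsilon>0.\tag{17}$$
By scale invariance it is equivalent to $\mathrm{Reg}(K\mathbf 1+\psi)$ with $K=1/\epsilon$. The matrix of the linear map in question has entries affine in $K$, and by Step 13 it has full column rank at $K=0$. So some maximal minor is a polynomial in $K$ that does not vanish at $K=0$. It vanishes for only finitely many $K$, hence for no large $K$.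

## 11. The equilibrium $e^*$ and the tilted sender utility

**Step 15: the equilibrium $e^*$.** Use $|I|$ distinct messages. Type $\theta$ sends message $i$ with probability $q_i^*(\theta)/\mu_0(\theta)$, so message $i$ has posterior $\pi_i$ and is sent exactly by the types in $S_i$. After message $0$ the receiver plays $b_0\in A_0$, which pays $s^*$ by Step 2. After message $b\in B$ it mixes $b$, which pays $\ge s^*$, with some $a\in L_b$, which pays $\le s^*$, so that the expected $u_S$ is $s^*$; both are in $A_b$, by (9). Unused messages are treated like message $0$, with the same belief and action. Every message yields $s^*$ to every type, so this is an equilibrium with payoff $s^*$ in every state, and its posterior distribution is $p^*=\sum_{i\in I}|q_i^*|\delta_{\pi_i}$. By Step 7 it uses at most $\min(|\Theta|,|A|)$ messages. Nothing in $e^*$ depends on the $\varepsilon$ that follows.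

**Step 16: the tilted utility.** Given $\varepsilon>0$, we build the center of the ball $U$. Choose an injective $u:A\to\mathbb R$, strictly increasing in $\succ$, with $\|u-u_S\|<\varepsilon/4$; for example $u_S$ plus a small multiple of the rank in $\succ$. Let $s=u(b_0)$, so $|s-s^*|<\varepsilon/4$, and $u>s$ on $G$, $u<s$ on $L$. For small $\epsilon_1>0$ and $\delta\in(0,1)$ define
$$\tilde u(c,\theta)=s+(u(c)-s)\,(1+\epsilon_1\psi(c,\theta))\qquad(c\ne b_0),$$
$$\tilde u(b_0,\theta)=s-\frac{\delta}{1-\delta}\,\frac1{|D_0|}\sum_{c\in D_0}(\tilde u(c,\theta)-s)-\delta\,1[\theta\notin S_0],$$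
omitting the middle term if $D_0=\emptyset$. Take $\epsilon_1$ small enough for (17), and $\epsilon_1$ and then $\delta$ so small that $\|\tilde u-u\|<\varepsilon/4$.

**Step 17: the receiver's responses satisfy (1).** We give mixtures that make exactly the types in $S_i$ indifferent at level $s$. After message $0$ let
$$\alpha_0=(1-\delta)\,b_0+\delta\,\mathrm{unif}(D_0),\qquad\text{or }\alpha_0=b_0\text{ if }D_0=\emptyset,$$
with support $B_0:=A_0$. If $D_0\ne\emptyset$, the middle term of $\tilde u(b_0,\cdot)$, multiplied by $1-\delta$, cancels the deviation from $s$ contributed by $\mathrm{unif}(D_0)$, so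
$$\tilde u(\alpha_0,\theta)=s-(1-\delta)\,\delta\,1[\theta\notin S_0].$$
If $D_0=\emptyset$, it is $s-\delta\,1[\theta\notin S_0]$. Either way it is $s$ on $S_0$ and $<s$ off $S_0$.

After $b\in B$ let
$$\alpha_b(b)=\frac{\omega_b}{u(b)-s},\qquad \alpha_b(a)=\frac{\omega_b\,\eta_b(a)}{s-u(a)}\quad(a\in L_b),$$
with $\omega_b>0$ normalizing the sum to $1$. All these weights are positive, and the support is $B_b:=\{b\}\cup L_b\subseteq A_b$. Multiplying out,
$$\tilde u(\alpha_b,\theta)-s=\omega_b(1+\epsilon_1\psi(b,\theta))-\omega_b\sum_{a\in L_b}\eta_b(a)(1+\epsilon_1\psi(a,\theta))=\omega_b\epsilon_1\Big[\psi(b,\theta)-\sum_{a\in L_b}\eta_b(a)\psi(a,\theta)\Big],$$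
because $\sum_a\eta_b(a)=1$. By (16) this is $0$ on $S_b$ and $<0$ off $S_b$. So (1) holds for all $i\in I$.

**Step 18: the rank condition (2), and the end of the proof.** Let $y$ satisfy the premises of (2), with $q_i=q_i^*$. For $c\ne b_0$, $\tilde u(c)-s\mathbf 1=(u(c)-s)(\mathbf 1+\epsilon_1\psi(c))$ and $u(c)\ne s$, since $u$ is injective. As $L_b\subseteq B_b$ and $D_0\subseteq B_0$, we get $y_b\cdot(\mathbf 1+\epsilon_1\psi(a))=0$ for $b\in B$, $a\in L_b$, and $y_0\cdot(\mathbf 1+\epsilon_1\psi(c))=0$ for $c\in D_0$. By (17), $y=0$. So Lemma 1 applies with $\rho=\varepsilon/4$. It gives an open ball $U$ around $\tilde u$ of radius $<\varepsilon/4$, and for each $\hat u\in U$ an equilibrium with the sender strategy of $e^*$, hence with posterior distribution exactly $p^*$, with interim payoffs within $\varepsilon/4$ of $s$, hence within $\varepsilon/2$ of $s^*$, and with the strict preferences claimed. Every element of $U$ is within $\frac34\varepsilon$ of $u_S$. This proves the Theorem. $\blacksquare$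

In the running game one may take $u=u_S$, $s=1$. Then $\eta_x(z)=1$, $\psi(x)=\psi(z)=(N-1)(-\frac12,1)$, and
$$\tilde u(x,\theta)=2+\epsilon_1\psi(z,\theta),\qquad \tilde u(z,\theta)=-\epsilon_1\psi(z,\theta),\qquad \tilde u(y,\theta)=1-\delta\,1[\theta=1],$$
with $\alpha_x=\frac12x+\frac12z$. The utility used by hand in Section 3 is the case $\epsilon_1=0$.

## 12. The message bound, the position of $U$, and payoffs below $s^*$

None of the following is used in the proof. For (b) and (c), messages are taken outside a null set such that every type in the support of the posterior after a message finds that message optimal. This is legitimate: the messages that are not optimal for $\theta$ have probability zero under type $\theta$, so those among them with $\theta$ in the support of the posterior have total probability zero.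

**(a) The bound $|\Theta|$ on the number of messages is sharp.** Let $|\Theta|=n\ge2$, $\mu_0$ uniform, $A=\{z\}\cup\{x_\theta\}_{\theta\in\Theta}$. Let $u_R(z,\cdot)=0$, $u_R(x_\theta,\theta)=1$ and $u_R(x_\theta,\theta')=-k$ for $\theta'\ne\theta$, with $k>n-1$. Let $u_S(x_\theta)=1$, $u_S(z)=0$. The expected utility of $x_\theta$ is $\ge0$ iff $\mu(\theta)\ge k/(1+k)$, and $k/(1+k)>\frac12$, so this holds for at most one $\theta$; thus $x_\theta$ is optimal iff $\mu(\theta)\ge k/(1+k)$. Full revelation gives payoff $1=\bar v(\mu_0)$. In any equilibrium with payoff $1$, the receiver almost surely plays only actions $x_\theta$, so almost every posterior makes exactly one $x_\theta$ optimal. If some $x_\theta$ were almost never optimal, then almost surely another $\theta'$ has $\mu(\theta')\ge k/(1+k)$, so $\mu(\theta)\le1/(1+k)<1/n$, contradicting the mean $\mu_0(\theta)=1/n$. So every $x_\theta$ is optimal at some posterior, no posterior serves two of them, and at least $n$ posteriors are needed.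

**(b) $U$ cannot in general be a neighborhood of $u_S$, for any $n\ge2$.** Let $E=\Theta\setminus\{1\}$, $A=\{x,y,z\}$, $u_R(z,\cdot)=0$. Let $u_R(x,\theta)$ be $1$ if $\theta=1$ and $-2$ if $\theta\in E$; let $u_R(y,\theta)$ be $-2$ if $\theta=1$ and $1$ if $\theta\in E$. Let $\mu_0(E)=\frac12$, $u_S(x)=u_S(y)=1$, $u_S(z)=0$. With $m=\mu(E)$, optimality is as in the running example, and $s^*=1$: reveal whether $\theta\in E$. For $0<\kappa<1$ let $\tilde u(x,1)=\tilde u(y,\theta)=1-\kappa$ and $\tilde u(y,1)=\tilde u(x,\theta)=1+\kappa$ for $\theta\in E$, and $\tilde u(z,\cdot)=0$. We claim that every equilibrium of this game has interim payoffs $0$.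

No message is answered by both $x$ and $y$ with positive probability, since they are never optimal together. Suppose one on-path message gives $x$ with probability $\xi>0$ (and $z$ otherwise) and another gives $y$ with probability $\zeta>0$ (and $z$ otherwise). The first has $m\le\frac13$, so type $1$ is in its support, and $\xi(1-\kappa)\ge\zeta(1+\kappa)$. The second has $m\ge\frac23$, so some type in $E$ is in its support, and $\zeta(1-\kappa)\ge\xi(1+\kappa)$. Multiplying, $(1-\kappa)^2\ge(1+\kappa)^2$, a contradiction. Suppose next that $x$ occurs and $y$ does not. Then every type can get a positive payoff, so messages answered by pure $z$ are not sent. Hence $x$ is optimal after almost every message, $m\le\frac13$ almost surely, and the mean cannot be $\frac12$. The case of $y$ without $x$ is symmetric. So only $z$ is played on path, and all interim payoffs are $0$. Since $\|\tilde u-u_S\|=\kappa$ can be as small as we like, every neighborhood of $u_S$ contains games with no equilibrium payoff near $s^*$.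

**(c) Sender-optimality matters.** Take the game of (b) with $n=2$. The equilibrium payoffs of the transparent game are all of $[0,1]$. No payoff lies outside $[0,1]$; $0$ comes from babbling with $z$, and $1$ from full revelation; for $s\in(0,1)$ use posteriors $m=\frac13,\frac23$, and put probability $s$ on $x$, respectively $y$, and the rest on $z$. The robustly attainable payoffs, however, are exactly $0$ and $1$.

The payoff $1=s^*$ is robust by the Theorem. The payoff $0$ is robust, since babbling with $z$ after every message is an equilibrium of every nearby game. Now let $s\in(0,1)$ and $\varepsilon<\min(s,1-s)/4$, and suppose $U$ is as in the definition for an equilibrium with payoff $s$, which is then the payoff of every type. In a game $\hat u\in U$, consider the equilibrium that the definition provides. Almost every on-path message gives some type a payoff within $\varepsilon$ of $s$, so its expected $u_S$ is within $2\varepsilon$ of $s$, strictly between $0$ and $1$. The response is therefore neither pure $x$, nor pure $y$, nor pure $z$. As $x$ and $y$ are never optimal together, it is a strict mixture of $x,z$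 at $m=\frac13$, or of $y,z$ at $m=\frac23$. Both kinds occur, because the mean is $\frac12$, and both posteriors are interior, so both types send both kinds and are indifferent:
$$\xi\,(\hat u(x,\cdot)-\hat u(z,\cdot))=\zeta\,(\hat u(y,\cdot)-\hat u(z,\cdot))\ \text{ in }\mathbb R^2\ \text{ with some }\xi,\zeta>0 .$$
So a $2\times2$ determinant, a nonzero polynomial in $\hat u$ as in Section 3, vanishes at every $\hat u\in U$. This cannot happen on a nonempty open set. $\blacksquare$
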